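\title{Finite-dimensional Hopf actions on Weyl Poisson algebras factor through group algebras}

\begin{abstract}
We prove that every action of a finite-dimensional Hopf algebra on a Weyl Poisson algebra over an algebraically closed field of characteristic zero factors through a group algebra, as conjectured by Alqahtani, Gaddis and Wang. No filtration hypothesis is needed. More generally, a finite-dimensional Hopf algebra $H$ acting on a Poisson domain $P$ acts by combinations of finitely many field embeddings of $Q=\operatorname{Frac}P$ whose coefficients are Poisson central. When the Poisson center of $Q$ is the ground field, the coefficients are scalars and the action factors through the group algebra of a finite group. An action of Sweedler's algebra shows that the center of $Q$ cannot be replaced by the center of $P$.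
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, algebras are unital $\Bbbk$-algebras, and unadorned $\otimes$ is over $\Bbbk$. A \emph{Poisson algebra} is a commutative algebra $P$ with a Lie bracket $\{-,-\}$ that is a derivation in each argument. For $n\ge1$, the \emph{Weyl Poisson algebra} $P_n$ is $\Bbbk[x_1,\dots,x_n,y_1,\dots,y_n]$ with the bracket determined by
\[
\{x_i,y_j\}=\delta_{ij},\qquad \{x_i,x_j\}=\{y_i,y_j\}=0 .
\]

A group acts on a Poisson algebra by automorphisms of the product and the bracket, and a Lie algebra acts by derivations of both. Hopf algebras give a common framework. Recall that a Hopf algebra is an algebra $H$ with algebra maps $\Delta:H\to H\otimes H$, written $\Delta(h)=\sum h_1\otimes h_2$, and $\varepsilon:H\to\Bbbk$, which are coassociative and counital, and with a linear map $S:H\to H$, the antipode, such that $\sum S(h_1)h_2=\varepsilon(h)1=\sum h_1S(h_2)$. A left $H$-module $P$ that is also an algebra is an \emph{$H$-module algebra} if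
\begin{equation}\label{eq:modalg}
h\cdot(ab)=\sum(h_1\cdot a)(h_2\cdot b),\qquad h\cdot1=\varepsilon(h)1\qquad(h\in H,\ a,b\in P).
\end{equation}
We say that $H$ \emph{acts on the Poisson algebra} $P$ if moreover
\begin{equation}\label{eq:poissonact}
h\cdot\{a,b\}=\sum\{h_1\cdot a,\,h_2\cdot b\}\qquad(h\in H,\ a,b\in P).
\end{equation}
Since $\Delta$ and $\varepsilon$ are algebra maps, the elements $h$ that satisfy these identities for all $a,b$ form a subalgebra, so it suffices to check them on algebra generators of $H$.

An element $g\in H$ is \emph{grouplike} if $\Delta(g)=g\otimes g$ and $\varepsilon(g)=1$; it is invertible with inverse $S(g)$ and acts by a Poisson automorphism. Distinct grouplike elements are linearly independent. In the group algebra $\Bbbk G$ all elements of $G$ are declared grouplike, and by linear independence there are no others; an action of $\Bbbk G$ is the same as an action of $G$ by Poisson automorphisms. A \emph{Hopf ideal} is a two-sided ideal $I$ with $\Delta(I)\subset I\otimes H+H\otimes I$, $\varepsilon(I)=0$ and $S(I)\subset I$, so that $H/I$ is again a Hopf algebra. An action \emph{factors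 through a group algebra} if there is a Hopf ideal $I$ with $I\cdot P=0$ and $H/I\cong\Bbbk G$ for some group $G$. Such an action carries no symmetry beyond that of the group $G$.

Does $P_n$ have finite symmetries that do not come from groups? Alqahtani, Gaddis and Wang \cite{AGW} conjectured that it does not: \emph{every action of a finite-dimensional Hopf algebra on a Weyl Poisson algebra factors through a group algebra}. Two results point this way. As recalled in \cite{AGW}, Cuadra, Etingof and Walton showed that every action of a finite-dimensional Hopf algebra on the $n$th Weyl algebra, where the relations above hold with commutators in place of brackets, factors through a group algebra in characteristic zero. And the conjecture is proved in \cite{AGW} for actions that preserve the filtration of $P_n$ by total degree.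

Two simple observations show what a proof in general has to cope with. First, even group actions need not preserve the filtration: $x\mapsto-x$, $y\mapsto-y+2x^2$ is a Poisson involution of $P_1$. Second, the commutative algebra $\Bbbk[x,y]$ is a module algebra over a four-dimensional Hopf algebra in a way that does not factor through a group algebra (Example~\ref{ex:nonpoisson}), so the bracket must be used in an essential way.

\begin{theorem}\label{thm:weyl}
Every action of a finite-dimensional Hopf algebra $H$ on a Weyl Poisson algebra factors through a group algebra.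
\end{theorem}

The proof uses neither reduction modulo $p$ nor the two results just quoted. It uses a single property of $P_n$. Call a Poisson algebra that is an integral domain a \emph{Poisson domain}. Its bracket extends uniquely to $Q=\operatorname{Frac}P$ and to every algebraic extension $L$ of $Q$ (Lemma~\ref{lem:bracket}), and $Z(L)=\{c\in L:\{c,L\}=0\}$ is the \emph{Poisson center} of $L$. For $P_n$ one has $Z(Q)=\Bbbk$ (Lemma~\ref{lem:weylcenter}), so Theorem~\ref{thm:weyl} is a special case of part (b) of the following theorem. We write $Q^H=\{c\in Q: h\cdot c=\varepsilon(h)c\text{ for all }h\in H\}$.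

\begin{theorem}\label{thm:main}
Let $P$ be a Poisson domain over $\Bbbk$, not necessarily finitely generated, let $Q=\operatorname{Frac}P$, and let a finite-dimensional Hopf algebra $H$ act on $P$.
\begin{itemize}
\item[(a)] The action extends to an $H$-module algebra structure on $Q$, and $[Q:F]\le\dim H$ for $F=Q^H$. Let $L$ be the Galois closure of $Q/F$, with the unique extension of the bracket, and let $\Sigma=\operatorname{Hom}_F(Q,L)$. Then there are linear maps $z_\sigma:H\to Z(L)$ $(\sigma\in\Sigma)$ such that
\[
h\cdot q=\sum_{\sigma\in\Sigma}z_\sigma(h)\,\sigma(q)\qquad(h\in H,\ q\in Q).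
\]
\item[(b)] If $Z(Q)=\Bbbk$, the action of $H$ on $P$ factors through $\Bbbk G$ for a finite group $G$.
\end{itemize}
\end{theorem}

When the bracket is zero, \eqref{eq:poissonact} is empty, $Z(L)=L$, and (a) describes any module algebra structure on a commutative domain as a combination of field embeddings with function coefficients. The bracket restricts the coefficients to be constant along all Hamiltonian derivations $\{f,-\}$, and at the opposite extreme $Z(Q)=\Bbbk$ they are scalars.

Section~\ref{sec:sweedler} carries out the argument by hand for Sweedler's Hopf algebra. Sections~\ref{sec:brackets}--\ref{sec:group} contain the proof. Section~\ref{sec:consequences} gives a classification and extensions, and Section~\ref{sec:sharp} shows what fails without each hypothesis.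

\section{The model case: Sweedler's algebra}\label{sec:sweedler}

Sweedler's algebra $H_4$ is generated by $g,\xi$ with $g^2=1$, $\xi^2=0$, $g\xi=-\xi g$. It has basis $1,g,\xi,g\xi$, the element $g$ is grouplike, and
\[
\Delta(\xi)=\xi\otimes1+g\otimes\xi,\qquad\varepsilon(\xi)=0,\qquad S(\xi)=-g\xi .
\]
If $\xi$ annihilates $P$, the action factors through a group algebra: the span of $\xi$ and $g\xi$ is a Hopf ideal with quotient the group algebra of $\{1,g\}$. In this section only $\operatorname{char}\Bbbk\ne2$ is used, and the bracket on $Q$ is the one given by the quotient rule.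

\begin{proposition}\label{prop:sweedler}
Let $P$ be a commutative domain with fraction field $Q$.
\begin{itemize}
\item[(i)] Let $P$ be an $H_4$-module algebra. If $g$ acts trivially, then $\xi$ acts as zero. Otherwise there is a unique $f\in Q$ with
\begin{equation}\label{eq:xi}
\xi\cdot a=f\,(a-ga)\qquad(a\in P),
\end{equation}
and $gf=-f$. Conversely, an automorphism $g\ne\mathrm{id}$ of $P$ with $g^2=\mathrm{id}$ and an element $f\in Q$ with $gf=-f$ and $f(a-ga)\in P$ for all $a\in P$ define an $H_4$-module algebra structure by \eqref{eq:xi}.
\item[(ii)] The action \eqref{eq:xi} factors through a group algebra if and only if $f=0$.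
\item[(iii)] Let $P$ be a Poisson domain and $g\neq\mathrm{id}$ a Poisson automorphism. Then \eqref{eq:xi} satisfies \eqref{eq:poissonact} if and only if $f\in Z(Q)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) If $g$ acts trivially, $g\xi=-\xi g$ gives $2\xi\cdot a=0$. Otherwise fix $c\in P$ with $gc\ne c$. Since $P$ is commutative, $\xi\cdot(ac)=\xi\cdot(ca)$, that is, $(\xi a)c+(ga)(\xi c)=(\xi c)a+(gc)(\xi a)$. Hence $(\xi a)(c-gc)=(\xi c)(a-ga)$, and \eqref{eq:xi} holds with $f=(\xi c)/(c-gc)$ and with no other $f$. Now $g\xi c=(gf)(gc-c)$ and $-\xi gc=-f(gc-c)$, so $gf=-f$. Conversely, given $g$ and $f$, we have $g\xi a=-f(ga-a)=\xi a$ and $\xi ga=f(ga-a)=-\xi a$. So $g\xi=-\xi g$ and $\xi^2a=f(\xi a-g\xi a)=0$. Finally $\xi\cdot1=0$ and $(\xi a)b+(ga)(\xi b)=f(ab-ga\,gb)=\xi\cdot(ab)$.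

(ii) If $f=0$, then $\xi$ annihilates $P$. Conversely let $I\cdot P=0$ and $H_4/I\cong\Bbbk G$. The image $\bar g$ of $g$ is grouplike, so $\bar g\in G$, and $\bar g\ne1$ because $g$ acts nontrivially. Let $u=\sum_{s\in G}c_ss$ be the image of $\xi$. In $\sum_sc_s\,s\otimes s=u\otimes1+\bar g\otimes u$ the right side contains no term $s\otimes s$ with $s\ne1,\bar g$, so $u$ is a combination of $1$ and $\bar g$, and $\varepsilon(u)=0$ gives $u=\lambda(1-\bar g)$ with $\lambda\in\Bbbk$. By uniqueness in (i), $f=\lambda$, and $gf=-f$ forces $f=0$.

(iii) Only $h=\xi$ has to be examined. Fix $a\in P$ and put $\Phi(b)=\{\xi a,b\}+\{ga,\xi b\}-\xi\{a,b\}$. By the Leibniz rule, the terms in which $f$ is not differentiated add up to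
\[
f\{a-ga,b\}+f\{ga,b-gb\}-f\bigl(\{a,b\}-\{ga,gb\}\bigr)=0,
\]
and what remains is
\begin{equation}\label{eq:defect}
\Phi(b)=(a-ga)\{f,b\}+(b-gb)\,w,\qquad w=\{ga,f\}.
\end{equation}
If $f\in Z(Q)$, then $\Phi=0$. Conversely suppose $\Phi=0$ for every $a$. As a function of $b$, the right side of \eqref{eq:defect} is a derivation plus a multiple of $\mathrm{id}$ plus a multiple of $g$. The combination $\Phi(c^2)-2c\,\Phi(c)$ kills the derivation:
\begin{equation}\label{eq:square}
0=\Phi(c^2)-2c\,\Phi(c)=\bigl(c^2-(gc)^2-2c^2+2c\,gc\bigr)w=-(c-gc)^2w .
\end{equation}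
Taking $gc\ne c$ gives $\{ga,f\}=0$ for all $a\in P$. So the derivation $\{-,f\}$ vanishes on $P$, hence on $Q$.
\end{proof}

If $H_4$ acts on a Poisson domain with $Z(Q)=\Bbbk$, then either $g$ acts trivially, or $f$ is a scalar with $gf=-f$. In both cases $\xi$ acts as zero. This is Theorem~\ref{thm:main}(b) for $H_4$.

\begin{example}\label{ex:nonpoisson}
On $P_1=\Bbbk[x,y]$ let $g$ be the Poisson involution $x\mapsto-x$, $y\mapsto-y$ and let $f=x$. By (i) and (ii) this is a module algebra structure that does not factor through a group algebra. It violates \eqref{eq:poissonact}: $\{\xi x,y\}+\{gx,\xi y\}=\{2x^2,y\}-\{x,2xy\}=2x$, while $\xi\cdot\{x,y\}=\xi\cdot1=0$.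
\end{example}

The general proof has the same three stages. Commutativity of $P$ writes the action as a combination of field embeddings (Section~\ref{sec:idempotents}). The bracket makes the coefficients central, by a version of \eqref{eq:square} for any finite set of embeddings (Section~\ref{sec:central}). Scalar coefficients produce a group (Section~\ref{sec:group}).

\section{Poisson brackets on field extensions}\label{sec:brackets}

Let $A$ be a subalgebra of a field $L$ and $W$ an $L$-vector space. A \emph{derivation} $D:A\to W$ is a $\Bbbk$-linear map with $D(ab)=aD(b)+bD(a)$. The following textbook fact, valid over any ground field of characteristic zero, is used throughout.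

\begin{lemma}\label{lem:der}
If $L$ is algebraic over $\operatorname{Frac}A$, every derivation $D:A\to W$ extends uniquely to a derivation $L\to W$.
\end{lemma}

In terms of K\"ahler differentials this is the equality $\Omega_{L/\Bbbk}=L\otimes_A\Omega_{A/\Bbbk}$, which holds for localizations and for separable algebraic extensions. The extension is forced by the quotient rule and, for $l\in L$ with minimal polynomial $m=\sum q_iT^i$ over $\operatorname{Frac}A$, by $m'(l)D(l)=-\sum D(q_i)l^i$, where $m'(l)\ne0$ by separability.

\begin{lemma}\label{lem:bracket}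
Let $P$ be a Poisson domain and $L$ an algebraic extension of $Q=\operatorname{Frac}P$. The bracket of $P$ extends uniquely to a biderivation of $L$. This extension is a Poisson bracket, and $\{Q,Q\}\subset Q$.
\end{lemma}

\begin{proof}
A map $L^r\to L$ that is a derivation in each argument and vanishes on $P^r$ is zero, by Lemma~\ref{lem:der} applied to one argument at a time. This gives uniqueness. For existence, extend $\{a,-\}$ to $L$ for each $a\in P$. For $a,b\in P$ the derivations $\{ab,-\}$ and $a\{b,-\}+b\{a,-\}$ of $L$ agree on $P$, hence on $L$, and linearity in $a$ follows in the same way. So $\{-,l\}:P\to L$ is a derivation for each $l\in L$; extend it to $L$. The derivations $\{-,lm\}$ and $l\{-,m\}+m\{-,l\}$ of $L$ agree on $P$, hence on $L$, and again the same holds for linearity in $l$. So we have a biderivation of $L$. The biderivation $\{s,t\}+\{t,s\}$ vanishes on $P^2$, so it is zero. The expression $\{r,\{s,t\}\}+\{s,\{t,r\}\}+\{t,\{r,s\}\}$ is a derivation in $r$, because its last two terms are the commutator of $\{s,-\}$ and $\{t,-\}$ applied to $r$; by cyclic symmetry it is a derivation in each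 argument, and it vanishes on $P^3$. Finally, the construction for $L=Q$ and uniqueness, applied to biderivations $Q^2\to L$, give $\{Q,Q\}\subset Q$.
\end{proof}

The coefficients in Theorem~\ref{thm:main}(a) lie in $Z(L)$, while the hypothesis of (b) concerns $Z(Q)$. The next lemma closes this gap; it is where $\Bbbk=\overline\Bbbk$ is needed.

\begin{lemma}\label{lem:centerL}
In the situation of Lemma~\ref{lem:bracket}, if $Z(Q)=\Bbbk$ then $Z(L)=\Bbbk$.
\end{lemma}

\begin{proof}
Let $c\in Z(L)$ have minimal polynomial $T^m+q_1T^{m-1}+\dots+q_m$ over $Q$. For $q\in Q$ apply $\{q,-\}$ to $c^m+q_1c^{m-1}+\dots+q_m=0$. Since $\{q,c\}=0$, we get $\sum_i\{q,q_i\}c^{m-i}=0$, a relation of degree less than $m$ with coefficients in $Q$. So $\{q,q_i\}=0$ for all $q$, and $q_i\in Z(Q)=\Bbbk$. Thus $c$ is algebraic over $\Bbbk$, and $c\in\Bbbk$.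
\end{proof}

\begin{lemma}\label{lem:weylcenter}
The Poisson center of $\operatorname{Frac}P_n$ is $\Bbbk$.
\end{lemma}

\begin{proof}
The derivations $\{x_i,-\}$ and $\partial/\partial y_i$ agree on the variables, and so do $-\{y_i,-\}$ and $\partial/\partial x_i$. So a central element $f=u/v$, written in lowest terms, is killed by every partial derivative $\partial$, that is, $v\,\partial u=u\,\partial v$. Then $v$ divides $\partial v$, which forces $\partial v=0$ by degree, and hence $\partial u=0$. In characteristic zero, $u$ and $v$ are constants.
\end{proof}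

\section{Splitting the action into field embeddings}\label{sec:idempotents}

In this section $P$ is a commutative domain that is a module algebra over a finite-dimensional Hopf algebra $H$; the bracket plays no role yet.

\subsection*{The coaction}
For a general $H$ we have no generators and relations, so we encode all operators $h\cdot$ in one algebra map. The dual space $K=H^*$ is a Hopf algebra with
\[
\langle kl,h\rangle=\sum\langle k,h_1\rangle\langle l,h_2\rangle,\qquad\langle\Delta(k),h\otimes h'\rangle=\langle k,hh'\rangle ;
\]
its unit is the counit of $H$, its counit is $k\mapsto\langle k,1\rangle$, and its antipode is the transpose of that of $H$. We write $\Delta,\varepsilon,S$ for the structure maps of $K$ too, and view $h\in H=K^*$ as a functional on $K$. Since $P\otimes K=\operatorname{Hom}(H,P)$, there is a unique linear map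
\[
\rho:P\to P\otimes K,\quad\rho(a)=\sum a_0\otimes a_1,\qquad\text{with}\qquad h\cdot a=(\mathrm{id}\otimes h)\rho(a).
\]
The module axioms become $(\rho\otimes\mathrm{id})\rho=(\mathrm{id}\otimes\Delta)\rho$ and $(\mathrm{id}\otimes\varepsilon)\rho=\mathrm{id}$, and \eqref{eq:modalg} says that $\rho$ is an algebra map. Conversely, such a \emph{coaction} $\rho$ defines a module algebra. The algebra $P\otimes K$ is noncommutative in general, but $\rho(P)$ is a commutative subalgebra.

\subsection*{Passing to fractions}
To define $\rho(a/s)$ we need $\rho(s)$ to be invertible in $Q\otimes K$, an algebra that has zero divisors in general. The antipode shows that multiplication by $\rho(s)$ is conjugate to multiplication by $s\otimes1$.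

\begin{lemma}\label{lem:extend}
The map $\rho$ extends uniquely to an algebra map $\rho:Q\to Q\otimes K$, and this extension is a coaction. Thus $Q$ is an $H$-module algebra.
\end{lemma}

\begin{proof}
Define $\alpha,\beta:P\otimes K\to P\otimes K$ by $\alpha(p\otimes k)=\sum p_0\otimes p_1k$ and $\beta(p\otimes k)=\sum p_0\otimes S(p_1)k$. Writing $\sum p_0\otimes p_1\otimes p_2$ for $(\mathrm{id}\otimes\Delta)\rho(p)=(\rho\otimes\mathrm{id})\rho(p)$, we get $\alpha\beta(p\otimes k)=\sum p_0\otimes p_1S(p_2)k=p\otimes k$ and $\beta\alpha(p\otimes k)=\sum p_0\otimes S(p_1)p_2k=p\otimes k$. So $\alpha$ is bijective. Since $\rho$ is multiplicative, $\alpha((s\otimes1)u)=\rho(s)\alpha(u)$ for $s\in P$ and $u\in P\otimes K$.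

Let $s\ne0$. Multiplication by $s\otimes1$ is injective on $P\otimes K$ because $P$ is a domain, so left multiplication by $\rho(s)$ is injective on $P\otimes K$. Every element of $Q\otimes K$ has the form $t^{-1}u$ with $u\in P\otimes K$ and $t\in P$ central, so left multiplication by $\rho(s)$ is an injective $Q$-linear endomorphism of the finite-dimensional $Q$-space $Q\otimes K$, hence bijective. Choose $v$ with $\rho(s)v=1$. Then $\rho(s)(v\rho(s)-1)=0$, so $v\rho(s)=1$ as well.

The elements $\rho(a)$ and $\rho(s)^{-1}$ all commute, so $\rho(a/s)=\rho(a)\rho(s)^{-1}$ defines an algebra map on $Q$, and any extension must be given by this formula. The two coaction axioms are equalities between algebra maps defined on $Q$ that agree on $P$, so they hold on $Q$.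
\end{proof}

\subsection*{The invariant field}
The unit of $K$ is the counit of $H$, so $F=Q^H=\{c\in Q:\rho(c)=c\otimes1\}$, and this is a subfield of $Q$. For a finite group, $[Q:Q^G]\le|G|$ is proved by shortening a linear relation with the help of the group action. The same argument works here, with the antipode in place of inverses.

\begin{lemma}\label{lem:artin}
If $u_1,\dots,u_r\in Q$ are linearly independent over $F$, then $\rho(u_1),\dots,\rho(u_r)$ are linearly independent over $Q$ in $Q\otimes K$. In particular $[Q:F]\le\dim H$.
\end{lemma}

\begin{proof}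
Let $R\subset Q^r$ be the $Q$-subspace of all $(p_i)$ with $\sum_ip_i\rho(u_i)=0$, that is, $\sum_ip_i\,(h\cdot u_i)=0$ for all $h\in H$. For $(p_i)\in R$ and $t,h\in H$,
\[
\sum_i(t\cdot p_i)(h\cdot u_i)=\sum_i\sum(t_1\cdot p_i)\bigl(t_2S(t_3)h\cdot u_i\bigr)=\sum t_1\cdot\Bigl(\sum_ip_i\,\bigl(S(t_2)h\cdot u_i\bigr)\Bigr)=0,
\]
so $(t\cdot p_i)\in R$. Suppose $R\ne0$, and choose $0\ne(p_i)\in R$ with as few nonzero entries as possible, scaled so that some $p_j=1$. The element $(t\cdot p_i-\varepsilon(t)p_i)$ of $R$ has $j$th entry $0$ and vanishes wherever $(p_i)$ does, so it is zero. Thus all $p_i\in F$, and $h=1$ gives $\sum_ip_iu_i=0$, a contradiction. The bound follows from $\dim_Q(Q\otimes K)=\dim H$.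
\end{proof}

\subsection*{Idempotents}
The extension $Q/F$ is finite and, in characteristic zero, separable, but we do not know that it is normal. So we pass to its Galois closure $L\supset Q$ and let $\Sigma=\operatorname{Hom}_F(Q,L)$. We identify $L$ with the central subalgebra $L\otimes1$ of $L\otimes K$.

\begin{proposition}\label{prop:idem}
There are nonzero elements $e_\sigma\in L\otimes K$ $(\sigma\in\Sigma)$ with
\begin{equation}\label{eq:idem}
e_\sigma e_\tau=\delta_{\sigma\tau}e_\sigma,\qquad\sum_\sigma e_\sigma=1,\qquad\rho(q)=\sum_{\sigma\in\Sigma}\sigma(q)e_\sigma\quad(q\in Q).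
\end{equation}
\end{proposition}

\begin{proof}
Write $Q=F[T]/(m)$ with $m$ the minimal polynomial of a primitive element $\gamma$. The roots of $m$ in $L$ are the distinct elements $\sigma(\gamma)$, so $L\otimes_FQ=L[T]/(m)\cong\prod_{\sigma}L$ via $l\otimes q\mapsto(l\sigma(q))_\sigma$. If $\epsilon_\sigma$ are the primitive idempotents, then $1\otimes q=\sum_\sigma\sigma(q)\epsilon_\sigma$. The map $\theta:L\otimes_FQ\to L\otimes K$, $l\otimes q\mapsto l\rho(q)$, is well defined because $\rho(cq)=c\rho(q)$ for $c\in F$, and it is an $L$-algebra map because $L$ is central. It is injective: by Lemma~\ref{lem:artin} it sends an $F$-basis of $Q$ to elements that are $Q$-independent in $Q\otimes K$, hence $L$-independent in $L\otimes K$. Put $e_\sigma=\theta(\epsilon_\sigma)$.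
\end{proof}

\begin{example}\label{ex:sweedleridem}
For the action \eqref{eq:xi} of $H_4$, the same formula defines the extension to $Q$, by Proposition~\ref{prop:sweedler}(i) and uniqueness in Lemma~\ref{lem:extend}. So $F=Q^g$, $L=Q$, $\Sigma=\{\mathrm{id},g\}$. Let $1^*,g^*,\xi^*,(g\xi)^*$ be the basis of $K$ dual to $1,g,\xi,g\xi$ and put $\nu=\xi^*+(g\xi)^*$. Since $g\xi$ acts as $\xi$, we have $\rho(q)=q\otimes1^*+gq\otimes g^*+f(q-gq)\otimes\nu$. As $\mathrm{id}$ and $g$ are linearly independent over $Q$, this gives
\[
e_{\mathrm{id}}=1\otimes1^*+f\otimes\nu,\qquad e_g=1\otimes g^*-f\otimes\nu .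
\]
\end{example}

One may think of the $e_\sigma$ as a family of orthogonal idempotents of $K$ whose coordinates are the functions in $L$. In the example the family moves with $f$. We now show that the bracket limits how it can move.

\section{The idempotents are Poisson central}\label{sec:central}

\subsection*{Independence of embeddings to first order}
For $\sigma\in\Sigma$ and an $L$-vector space $W$, a \emph{$\sigma$-derivation} is a $\Bbbk$-linear map $D:P\to W$ with $D(ab)=\sigma(a)D(b)+\sigma(b)D(a)$. Substituting \eqref{eq:idem} into the Poisson condition will give, as in \eqref{eq:defect}, a vanishing sum of multiples of the $\sigma$ and of $\sigma$-derivations. Dedekind's independence of characters separates the terms when there are no derivations. The next lemma separates them in general. Each $\sigma$ is an $L$-point of the algebra $L\otimes P$, the $\sigma$-term of the sum depends only on the first-order behavior at that point, and first-order behavior at distinct points can be prescribed independently.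

\begin{lemma}\label{lem:indep}
Let $W$ be an $L$-vector space. For each $\sigma\in\Sigma$ let $c_\sigma\in W$, let $D_\sigma:P\to W$ be a $\sigma$-derivation, and put $\ell_\sigma(a)=\sigma(a)c_\sigma+D_\sigma(a)$. If $\sum_\sigma\ell_\sigma=0$ on $P$, then $c_\sigma=0$ and $D_\sigma=0$ for every $\sigma$.
\end{lemma}

\begin{proof}
Extend $\sigma|_P$, $D_\sigma$, $\ell_\sigma$ to $L$-linear maps $\tilde\sigma,\tilde D_\sigma,\tilde\ell_\sigma$ on the commutative $L$-algebra $L\otimes P$. The map $\tilde\sigma:L\otimes P\to L$ is a surjective algebra map, so $\mathfrak m_\sigma=\ker\tilde\sigma$ is a maximal ideal. These ideals are distinct: $\sigma(a)\otimes1-1\otimes a$ lies in $\mathfrak m_\sigma$ and is sent to $\sigma(a)-\tau(a)$ by $\tilde\tau$, so $\mathfrak m_\sigma=\mathfrak m_\tau$ implies $\sigma=\tau$ on $P$, hence on $Q$. Therefore the ideals $\mathfrak m_\sigma^2$ are pairwise comaximal. By bilinearity $\tilde D_\sigma(uv)=\tilde\sigma(u)\tilde D_\sigma(v)+\tilde\sigma(v)\tilde D_\sigma(u)$, so $\tilde\ell_\sigma$ vanishes on $\mathfrak m_\sigma^2$. Given $u\in L\otimes P$ and $\sigma$, the Chinese remainder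 theorem provides $u'\equiv u$ modulo $\mathfrak m_\sigma^2$ with $u'\in\mathfrak m_\tau^2$ for all $\tau\ne\sigma$. Then $\tilde\ell_\sigma(u)=\tilde\ell_\sigma(u')=\sum_\tau\tilde\ell_\tau(u')=0$. So $\ell_\sigma=0$. Since $D_\sigma(1)=2D_\sigma(1)$, we have $D_\sigma(1)=0$, so $c_\sigma=\ell_\sigma(1)=0$, and then $D_\sigma=0$.
\end{proof}

The left side of \eqref{eq:square} is the value of the extension of $\Phi$ on $(c\otimes1-1\otimes c)^2\in\mathfrak m_{\mathrm{id}}^2$, since $\Phi(1)=0$.

\subsection*{The bracket on $L\otimes K$}
Now let $P$ be a Poisson domain on which $H$ acts, and extend the bracket to $L$ by Lemma~\ref{lem:bracket}. On $L\otimes K$ define the $\Bbbk$-bilinear operation $\{s\otimes k,t\otimes l\}=\{s,t\}\otimes kl$. By the definition of the product of $K$, condition \eqref{eq:poissonact} reads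
\begin{equation}\label{eq:rhopoisson}
\rho(\{a,b\})=\{\rho(a),\rho(b)\}\qquad(a,b\in P).
\end{equation}
When $K$ is noncommutative, this operation need not be a biderivation of $L\otimes K$, because the Leibniz rule would permute factors in $K$. So \eqref{eq:rhopoisson} cannot be carried over to $Q$ by the quotient rule, and we use it only for $a,b\in P$. What survives is the Leibniz rule for the central scalars $s,t\in L$:
\begin{equation}\label{eq:leibniz}
\{u,tv\}=t\{u,v\}+\{u,t\}v,\qquad\{su,v\}=s\{u,v\}+u\{s,v\}\qquad(u,v\in L\otimes K).
\end{equation}
Indeed, for $u=p\otimes k$ and $v=q\otimes l$ both sides of the first identity equal $(t\{p,q\}+q\{p,t\})\otimes kl$, and both sides of the second equal $(s\{p,q\}+p\{s,q\})\otimes kl$. Also, for fixed $u$ the maps $t\mapsto\{u,t\}$ and $s\mapsto\{s,u\}$ are derivations $L\to L\otimes K$, and they remain derivations after multiplication by a fixed element of $L\otimes K$ on either side.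

\begin{proposition}\label{prop:central}
For every $\tau\in\Sigma$, $e_\tau\in Z(L)\otimes K$.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:indep} with $W=L\otimes K$ twice, once in each argument of \eqref{eq:rhopoisson}.

\emph{The variable $b$.} Fix $a\in P$. Expanding $\rho(b)$ and $\rho(\{a,b\})$ by \eqref{eq:idem} and using the first rule in \eqref{eq:leibniz}, we rewrite \eqref{eq:rhopoisson} as
\[
\sum_{\tau}\Bigl[\tau(b)\,\{\rho(a),e_\tau\}+D_\tau(b)\Bigr]=0,\qquad D_\tau(b)=\{\rho(a),\tau(b)\}e_\tau-\tau(\{a,b\})e_\tau .
\]
Both terms of $D_\tau$ are $\tau$-derivations: the first is a derivation of $L$ composed with $\tau$, and the second comes from the derivation $\{a,-\}$ of $P$ followed by $\tau$. Hence $\{\rho(a),e_\tau\}=0$ for all $a\in P$ and $\tau\in\Sigma$.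

\emph{The variable $a$.} This identity still mixes the conjugates $\sigma(a)$. Fix $\tau$, expand $\rho(a)$, and use the second rule in \eqref{eq:leibniz}:
\[
\sum_\sigma\Bigl[\sigma(a)\,\{e_\sigma,e_\tau\}+e_\sigma\{\sigma(a),e_\tau\}\Bigr]=0\qquad(a\in P).
\]
The map $a\mapsto e_\sigma\{\sigma(a),e_\tau\}$ is a $\sigma$-derivation, so $e_\sigma\{\sigma(a),e_\tau\}=0$ for all $\sigma,\tau\in\Sigma$ and $a\in P$.

\emph{Removing $e_\sigma$.} We would like to sum over $\sigma$, but the argument $\sigma(a)$ depends on $\sigma$. The derivation $L\to L\otimes K$, $s\mapsto e_\sigma\{s,e_\tau\}$, vanishes on $\sigma(P)$. The field $\operatorname{Frac}\sigma(P)=\sigma(Q)$ contains $F$, and $[L:F]<\infty$, so by Lemma~\ref{lem:der} the derivation vanishes on $L$. Now $s\in L$ is independent of $\sigma$, and $\sum_\sigma e_\sigma=1$ gives $\{s,e_\tau\}=0$ for all $s\in L$. Write $e_\tau=\sum_jc_j\otimes k_j$ with $(k_j)$ a basis of $K$. Then $\sum_j\{s,c_j\}\otimes k_j=0$ for all $s$, so $c_j\in Z(L)$.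
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The first sentence is Lemmas~\ref{lem:extend} and~\ref{lem:artin}. Put $z_\sigma(h)=(\mathrm{id}\otimes h)(e_\sigma)$, which lies in $Z(L)$ by Proposition~\ref{prop:central}, and apply $\mathrm{id}\otimes h$ to the last identity in \eqref{eq:idem}.
\end{proof}

\begin{remark}
Each $\sigma\in\Sigma$ preserves brackets of elements of $P$. By \eqref{eq:leibniz} and Proposition~\ref{prop:central}, $\{\rho(a),\rho(b)\}=\sum_{\sigma,\tau}\{\sigma(a),\tau(b)\}e_\sigma e_\tau=\sum_\sigma\{\sigma(a),\sigma(b)\}e_\sigma$. Comparing with $\rho(\{a,b\})=\sum_\sigma\sigma(\{a,b\})e_\sigma$ and multiplying by $e_\sigma\ne0$ gives $\{\sigma(a),\sigma(b)\}=\sigma(\{a,b\})$.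
\end{remark}

\section{From constant idempotents to a group}\label{sec:group}

If the $e_\sigma$ lie in $K$, the coaction takes values in $P\otimes E$ for the commutative algebra $E$ that they span. To obtain a Hopf ideal of $H$ we need a Hopf subalgebra of $K$, so we look at the part of $K$ that the coaction actually uses. The next lemma holds over any ground field.

Let $P$ be an $H$-module algebra with $\dim H<\infty$. Choose a basis $(p_i)$ of $P$ over the ground field and write $\rho(p_i)=\sum_jp_j\otimes k_{ji}$. Let $B\subset K$ be the subalgebra generated by all $k_{ji}$, and $B^\perp=\{h\in H:\langle B,h\rangle=0\}$.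

\begin{lemma}\label{lem:coeff}
The subalgebra $B$ is a Hopf subalgebra of $K$. The space $I=B^\perp$ is a Hopf ideal of $H$ with $H/I\cong B^*$, and it is the largest Hopf ideal that annihilates $P$.
\end{lemma}

\begin{proof}
Comparing coefficients of $p_j$ in $(\mathrm{id}\otimes\Delta)\rho(p_i)=(\rho\otimes\mathrm{id})\rho(p_i)$ gives $\Delta(k_{ji})=\sum_mk_{jm}\otimes k_{mi}$, a finite sum. As $\Delta$ is an algebra map, $\Delta(B)\subset B\otimes B$. For the antipode, consider $\gamma:K\otimes K\to K\otimes K$, $k\otimes l\mapsto\sum k_1\otimes k_2l$, which has inverse $k\otimes l\mapsto\sum k_1\otimes S(k_2)l$ as in the proof of Lemma~\ref{lem:extend}. It maps the finite-dimensional space $B\otimes B$ injectively, hence bijectively, to itself. So $\gamma^{-1}(b\otimes1)=\sum b_1\otimes S(b_2)\in B\otimes B$ for $b\in B$, and applying $\varepsilon\otimes\mathrm{id}$ gives $S(b)\in B$.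

The transpose of the inclusion $B\subset K$ is a surjective Hopf algebra map $H=K^*\to B^*$ with kernel $I$. An element $h$ annihilates $P$ if and only if $\langle k_{ji},h\rangle=0$ for all $i,j$, because $h\cdot p_i=\sum_j\langle k_{ji},h\rangle p_j$. So $I\cdot P=0$. If $J$ is any Hopf ideal with $J\cdot P=0$, the functionals vanishing on $J$ include all $k_{ji}$, and they form a subalgebra of $K$ because $\Delta(J)\subset J\otimes H+H\otimes J$ and $\varepsilon(J)=0$. So they include $B$, and $J\subset I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]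
Assume $Z(Q)=\Bbbk$. By Lemma~\ref{lem:centerL} and Proposition~\ref{prop:central}, all $e_\sigma$ lie in $\Bbbk\otimes K=K$. Their span $E$ is a subalgebra isomorphic to $\Bbbk^{\Sigma}$, and $\rho(P)\subset L\otimes E$ by \eqref{eq:idem}. The $p_j$ are part of a $\Bbbk$-basis of $L$, so $\sum_jp_j\otimes k_{ji}\in L\otimes E$ implies $k_{ji}\in E$. Hence $B\subset E$.

Thus $B$ is a finite-dimensional commutative algebra without nonzero nilpotent elements, so $B\cong\Bbbk^m$ with $m=\dim B$. The algebra maps $B\to\Bbbk$ are the $m$ coordinate projections, which form a basis of $B^*$. The comultiplication and counit of $B^*$ are the transposes of the product and unit of $B$, so these algebra maps are exactly the grouplike elements of the Hopf algebra $B^*$. Grouplike elements are closed under products and inverses, so they form a group $G$ of order $m$, and $B^*=\Bbbk G$ as Hopf algebras. By Lemma~\ref{lem:coeff}, $I=B^\perp$ annihilates $P$ and $H/I\cong\Bbbk G$.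
\end{proof}

Together with Lemma~\ref{lem:weylcenter}, this proves Theorem~\ref{thm:weyl}.

\section{Consequences}\label{sec:consequences}

An action is \emph{inner faithful} if no nonzero Hopf ideal annihilates $P$. Every action of a finite-dimensional $H$ induces an inner faithful action of $H/I$, with $I$ as in Lemma~\ref{lem:coeff}, so these are the actions to classify.

\begin{corollary}\label{cor:class}
The finite-dimensional Hopf algebras acting inner faithfully on $P_n$ are exactly the group algebras $\Bbbk G$ with $G$ a finite group acting faithfully on $P_n$ by Poisson automorphisms. Every finite group occurs for some $n$.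
\end{corollary}

\begin{proof}
Let the action be inner faithful. The Hopf ideal given by Theorem~\ref{thm:weyl} is zero, so $H\cong\Bbbk G$ with $G$ finite. If $g\in G$ acts trivially, the two-sided ideal generated by $g-1$ annihilates $P_n$. It is a Hopf ideal since $\Delta(g-1)=(g-1)\otimes g+1\otimes(g-1)$, $\varepsilon(g-1)=0$ and $S(g-1)=-g^{-1}(g-1)$. So $g=1$. Conversely, let $G$ act faithfully and let $J\ne0$ be a Hopf ideal of $\Bbbk G$ annihilating $P_n$. The images of the elements of $G$ in $\Bbbk G/J$ are grouplike and linearly dependent, so two elements $g\ne g'$ have the same image. Then $g-g'\in J$ annihilates $P_n$, contradicting faithfulness. For the last claim take $n=|G|$, let $G$ permute $\{1,\dots,n\}$ regularly, and let $g$ act by $x_i\mapsto x_{g(i)}$, $y_i\mapsto y_{g(i)}$. This action is faithful and preserves the defining brackets.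
\end{proof}

Let $X$ be an irreducible affine variety whose coordinate ring $P$ is a Poisson algebra. The bracket defines an alternating $Q$-bilinear form $\pi$ on $\Omega_{Q/\Bbbk}$ with $\pi(dp,dq)=\{p,q\}$, and $X$ is \emph{generically symplectic} if $\pi$ is nondegenerate.

\begin{corollary}\label{cor:sympl}
Theorem~\ref{thm:main}(b) applies to the coordinate ring of any irreducible affine Poisson variety that is generically symplectic, and to Weyl Poisson algebras in infinitely many variables.
\end{corollary}

\begin{proof}
In the first case let $c\in Z(Q)$. The elements $dq$ span $\Omega_{Q/\Bbbk}$ and $\pi(dc,dq)=0$, so $dc=0$, and every derivation of $Q$ kills $c$. If $c$ were transcendental, it would belong to a transcendence basis $T$ of $Q$, and $\partial/\partial c$ on $\Bbbk[T]$ would extend to $Q$ by Lemma~\ref{lem:der} with value $1$ at $c$. So $c$ is algebraic over $\Bbbk$, and $c\in\Bbbk$. In the second case each element of $Q$ involves finitely many variables, and the proof of Lemma~\ref{lem:weylcenter} applies to it.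
\end{proof}

\begin{corollary}\label{cor:nonclosed}
Let $\Bbbk_0$ be any field of characteristic zero, $P$ a Poisson domain over $\Bbbk_0$ with $Z(Q)=\Bbbk_0$, and $H$ a finite-dimensional Hopf $\Bbbk_0$-algebra acting on $P$. Then there is a Hopf ideal $I$ with $I\cdot P=0$ such that $(H/I)\otimes_{\Bbbk_0}\overline{\Bbbk_0}$ is a group algebra. In particular $H/I$ is cocommutative.
\end{corollary}

\begin{proof}
Let $\Bbbk=\overline{\Bbbk_0}$ and write $\overline M=M\otimes_{\Bbbk_0}\Bbbk$. We check that $\overline P$ satisfies the hypotheses of Theorem~\ref{thm:main}(b). If $c\in Q$ is algebraic over $\Bbbk_0$ with minimal polynomial $m$, then $m'(c)\{q,c\}=0$ and $m'(c)\ne0$, so $c\in Z(Q)=\Bbbk_0$. Consequently the minimal polynomial $m$ over $\Bbbk_0$ of any $\lambda\in\Bbbk$ stays irreducible over $Q$: the coefficients of a monic factor over $Q$ are algebraic over $\Bbbk_0$, hence in $\Bbbk_0$. So $Q\otimes_{\Bbbk_0}\Bbbk_0(\lambda)=Q[T]/(m)$ is a field. Every finite extension of $\Bbbk_0$ is simple, so $\overline Q$ is a directed union of fields, hence a field. Clearing denominators shows $\overline Q=\operatorname{Frac}\overline P$,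 and its bracket is the $\Bbbk$-bilinear extension of that of $Q$ by Lemma~\ref{lem:bracket}. If $c=\sum_jc_j\otimes\lambda_j$ is central, with the $\lambda_j$ independent over $\Bbbk_0$, then $\sum_j\{q,c_j\}\otimes\lambda_j=0$ for all $q\in Q$, so $c_j\in\Bbbk_0$. Thus $Z(\overline Q)=\Bbbk$.

Form $B\subset H^*$ and $I=B^\perp$ over $\Bbbk_0$ as in Lemma~\ref{lem:coeff}. A $\Bbbk_0$-basis of $P$ is a $\Bbbk$-basis of $\overline P$ with the same coefficients $k_{ji}$, so the subalgebra attached to the action of $\overline H$ on $\overline P$ is $\overline B$. The proof of Theorem~\ref{thm:main}(b) shows that $(\overline B)^*$ is a group algebra, and $(\overline B)^*\cong\overline{B^*}\cong\overline{H/I}$. Cocommutativity is a linear identity, so it descends to $H/I$.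
\end{proof}

\section{The role of the hypotheses}\label{sec:sharp}

\subsection*{The center of $Q$}
In Theorem~\ref{thm:main}(b) the hypothesis $Z(Q)=\Bbbk$ cannot be dropped, nor weakened to the condition that the Poisson center of $P$ is $\Bbbk$. By Proposition~\ref{prop:sweedler} it suffices to find a central fraction that changes sign under a Poisson involution and whose denominator is absorbed by $a-ga$.

\begin{example}\label{ex:sharp}
Let $\Bbbk x+\Bbbk y+\Bbbk z$ be the Lie algebra in which $z$ acts as the identity on the abelian ideal $\Bbbk x+\Bbbk y$, and let $P=\Bbbk[x,y,z]$ carry the corresponding Lie--Poisson bracket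
\[
\{z,x\}=x,\qquad\{z,y\}=y,\qquad\{x,y\}=0 .
\]
The Poisson center of $P$ is $\Bbbk$. Indeed $\{z,-\}=x\,\partial/\partial x+y\,\partial/\partial y$ multiplies each monomial by its degree in $x,y$, so a central $p$ lies in $\Bbbk[z]$, and then $0=\{x,p\}=-x\,p'(z)$ forces $p\in\Bbbk$. On the other hand $f=x/y$ lies in $Z(Q)$: its brackets with $x$ and $y$ vanish, and $\{z,f\}=x/y-x/y=0$.

Let $g$ be the involution $y\mapsto-y$ fixing $x$ and $z$; it preserves the three defining brackets. Then $gf=-f$, and $a-ga$ is odd in $y$, hence divisible by $y$, so $f(a-ga)\in P$. By Proposition~\ref{prop:sweedler}, $\xi\cdot a=f(a-ga)$ defines an action of $H_4$ on the Poisson algebra $P$, with $\xi\cdot y=2x$, that does not factor through a group algebra. By Example~\ref{ex:sweedleridem}, the coefficients in Theorem~\ref{thm:main}(a) are $z_{\mathrm{id}}(\xi)=f$ and $z_g(\xi)=-f$: Poisson central, but not scalar.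
\end{example}

\subsection*{Characteristic zero}
This hypothesis gives separability in Lemma~\ref{lem:der} and Proposition~\ref{prop:idem}, and it is needed in Lemma~\ref{lem:weylcenter}. In odd characteristic $p$ the statement of Theorem~\ref{thm:weyl} is false. The element $f=x^p$ of $P_1$ is central, since $\{x^p,y\}=px^{p-1}=0$, and it changes sign under $g:x\mapsto-x$, $y\mapsto-y$. Proposition~\ref{prop:sweedler} gives an action of $H_4$ on $P_1$ that does not factor through a group algebra.

\subsection*{Finite dimension}
This is used to invert $\rho(s)$, to bound $[Q:F]$, and to show $S(B)\subset B$. Without it, let $H=\Bbbk[t]$ with $\Delta(t)=t\otimes1+1\otimes t$, $\varepsilon(t)=0$, $S(t)=-t$, and let $t$ act on $P_1$ by $\{x,-\}=\partial/\partial y$, a derivation of the product and, by the Jacobi identity, of the bracket. The image $u=\sum c_ss$ of $t$ in a quotient $\Bbbk G$ satisfies $\sum c_s\,s\otimes s=u\otimes1+1\otimes u$, so $u\in\Bbbk1$, and $\varepsilon(u)=0$ gives $u=0$. But $t\cdot y=1$.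

\subsection*{Algebraic closedness}
The extension of scalars in Corollary~\ref{cor:nonclosed} is needed. Let $C=\langle s\rangle$ be cyclic of order $3$, let $K=\mathbb{Q}C$ and $H=K^*$, and define a coaction on $\mathbb{Q}[x,y]$, with $\{x,y\}=1$, by $\rho(x^iy^j)=x^iy^j\otimes s^{i-j}$. It satisfies \eqref{eq:rhopoisson}, because the bracket of $x^iy^j$ and $x^ky^l$ is a multiple of $x^{i+k-1}y^{j+l-1}$. Here $B=K$, so by Lemma~\ref{lem:coeff} the action is inner faithful, and it could factor through a group algebra only if $H$ were one. But the grouplike elements of $H$ are the characters $C\to\mathbb{Q}^\times$, and there is only one, while $\dim H=3$.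

\begin{thebibliography}{1}
\bibitem{AGW}
Awn Alqahtani, Jason Gaddis, Xingting Wang, \emph{Hopf actions on Poisson algebras}, arXiv:2506.06135 (2025).
\end{thebibliography}
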